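# Diophantine exponents and spectral gaps for affine groups of translation surfaces

## 1. Translation surfaces and their affine maps

Throughout, $G=SL_2(\mathbb R)$, we identify $\mathbb C$ with $\mathbb R^2$, and $|\cdot|$ is the Euclidean norm on $\mathbb R^2$.

**Definition (translation surface).** Let $X$ be a closed, connected, orientable, smooth surface and $\omega$ a complex-valued 1-form, holomorphic for some complex structure on $X$ and not identically zero. If $X$ has genus at least $2$, put $\Sigma=\omega^{-1}(0)$. If $X$ has genus $1$, then $\omega^{-1}(0)=\emptyset$, and $\Sigma$ is a fixed nonempty finite set of marked points. Write $X^\circ=X\setminus\Sigma$. The measure $\mu=\mu_\omega$ is integration of $(i/2)\,\omega\wedge\overline\omega$; it is finite. Integration of $|\omega|$ gives lengths, hence a distance $d_\omega$; $B(y,r)$ is the closed ball.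

On $X^\circ$ the function $z=\int\omega$ is a local coordinate, well defined up to an additive constant. So $X^\circ$ has charts in $\mathbb R^2$ whose transition maps are translations; in them $\mu$ is Lebesgue measure and $d_\omega$ is locally Euclidean. At $\sigma\in\Sigma$ where $\omega$ vanishes to order $k-1$ there is a coordinate $\zeta$ with $\omega=d(\zeta^k)$: a cone of angle $2\pi k$. (At a marked point of a torus, $k=1$.) For small $\delta_0$ the $\delta_0$-neighborhood $B_{\delta_0}$ of $\Sigma$ is a disjoint union of such cones, and on it we have the *position vector* $v(x)=\int_\sigma^x\omega$, integrated along the radius from the apex $\sigma$. In the coordinate above $v=\zeta^k$, and $|v(x)|=d_\omega(x,\sigma)$.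

*Example 1.* The flat torus $E=\mathbb C/(\mathbb Z+i\mathbb Z)$ with $\omega=dz$, $\Sigma=\{0\}$.

*Example 2.* Let $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$ be the quaternion group. Take eight unit squares indexed by $q\in Q_8$; glue the right side of square $q$ to the left side of square $qi$, and the top of $q$ to the bottom of $qj$. The form $dz$ on the squares gives $\omega$. Walking once counterclockwise around a vertex leads from $q$ to $q\,iji^{-1}j^{-1}=-q$, so two turns are needed to come back: every cone angle is $4\pi$. The $32$ corners form $32/8=4$ vertices, each a simple zero of $\omega$, so $2g-2=4$ and the genus is $3$.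

**Definition (regular square-tiled).** $(X,\omega)$ is regular square-tiled if $\omega=p^*(dz)$ for a branched cover $p:X\to E$ branched over $0$, with $\Sigma=p^{-1}(0)$ in genus $1$, whose restriction to $X\setminus\Sigma$ is a normal covering.

Example 2 qualifies: left multiplication by $Q_8$ permutes the squares transitively and respects the gluings. So does Example 1, with $p=\mathrm{id}$.

**Definition (affine map).** A homeomorphism $\phi:X\to X$ with $\phi(\Sigma)=\Sigma$ is affine if $\begin{pmatrix}\Re(\phi^*\omega)\\ \Im(\phi^*\omega)\end{pmatrix}=D\phi\begin{pmatrix}\Re\omega\\ \Im\omega\end{pmatrix}$ for some invertible real $2\times2$ matrix $D\phi$, which is then unique. $\mathrm{Aff}=\mathrm{Aff}^+_\omega$ is the group of orientation-preserving affine homeomorphisms, and $\mathrm{Aff}^+_{\omega,0}$ is the subgroup of those that fix every point of $\Sigma$.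

In the charts $\phi$ reads $u\mapsto D\phi\,u+b$, and $\int_{\phi\gamma}\omega=D\phi\int_\gamma\omega$. The map $\phi\mapsto D\phi$ is a homomorphism $\mathrm{Aff}\to G$; in particular affine maps preserve $\mu$. **Standing assumption:** $\Gamma=D\mathrm{Aff}$ is a lattice in $G$, that is, discrete of finite covolume.

*Example 3.* On $E$ marked at $0$, an element of $\mathrm{Aff}$ fixes $0$ and lifts to a real linear map preserving $\mathbb Z^2$ and orientation. So $\mathrm{Aff}=\mathrm{Aff}^+_{\omega,0}=SL_2(\mathbb Z)$.

Affine maps are also simple near $\Sigma$. A radius at $\sigma$ with holonomy $v(x)$ is mapped to a straight segment issuing from $\phi(\sigma)\in\Sigma$ with holonomy $D\phi\,v(x)$. If its length is below $\delta_0$, that segment is again a radius. Hence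
$$v(\phi x)=D\phi\,v(x)\qquad\text{whenever } |v(x)|<\delta_0 \text{ and } |D\phi\,v(x)|<\delta_0. \tag{1}$$

For $g\in G$ put $\|g\|=\sqrt{\mathrm{tr}(g^tg)}$. This norm is submultiplicative, dominates the operator norm, and is bi-$SO(2)$-invariant. If $g=k\,\mathrm{diag}(e^t,e^{-t})k'$ with $k,k'\in SO(2)$, then $\|g\|^2=2\cosh 2t$; so $\|g\|\ge\sqrt2$ and $\|g^{-1}\|=\|g\|$.

## 2. The exponent $\alpha_\omega$ and the gap $\beta_\omega$

**Definition (Diophantine approximation exponent).** For $(x,y,\alpha)\in X\times X\times\mathbb R$ let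
$$H_{x,y,\alpha}=\{\phi\in\mathrm{Aff}: d_\omega(\phi(x),y)\le\|D\phi\|^{-\alpha}\}.$$
There is a constant $\alpha_\omega$ such that for $\mu\times\mu$-almost every $(x,y)$ the set $H_{x,y,\alpha}$ is infinite if $\alpha<\alpha_\omega$ and finite if $\alpha>\alpha_\omega$.

Since $\|D\phi\|>1$, the set $H_{x,y,\alpha}$ decreases as $\alpha$ grows.

*Example 4.* On $E$ the diameter is $\sqrt2/2<1$, so for $\alpha\le0$ the condition is empty and $H_{x,y,\alpha}=SL_2(\mathbb Z)$ is infinite.

**Definition (the representation $\pi_\omega$).** $\mathrm{Aff}^+_{\omega,0}$ acts on the right of $G\times X$ by $(g,x)\cdot\phi=(g\,D\phi,\phi^{-1}(x))$. Let $Y$ be the quotient and $\nu$ the finite measure on it induced by Haar measure times $\mu$. The action $g\cdot[h,x]=[gh,x]$ preserves $\nu$ and gives the unitary representation $(\pi_\omega(g)u)([h,x])=u(g^{-1}\cdot[h,x])$ on $L^2_0(Y,\nu)$, the mean-zero functions.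

*Example 5.* For $E$, the map $[g,x]\mapsto(g\mathbb Z^2,\,gx)$ identifies $Y$ with the set of pairs (unimodular lattice $\Lambda$, point of $\mathbb R^2/\Lambda$): indeed $(gA,A^{-1}x)$ and $(g,x)$ have the same image.

**Definition (spectral gap).** For $0<s<1$ let $\pi_s$ be the complementary series representation of $G$ with Casimir (Laplace) eigenvalue $(1-s^2)/4$. Let $\beta_\omega$ be the infimum of the numbers $1-s$ such that $\pi_s$ is a subrepresentation of $\pi_\omega$, with $\beta_\omega=1$ if there is no such $s$. Then $\pi_\omega$ is tempered iff $\beta_\omega=1$.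

*Example 6.* Eigenvalue $3/16$ corresponds to $s=1/2$. If $\pi_{1/2}$ occurs in $\pi_\omega$, then $\beta_\omega\le1/2$.

The functions on $Y$ that do not depend on $x$ are a ready source of complementary series.

**Lemma 1.** Let $\Gamma'\le G$ be a lattice with $D\mathrm{Aff}^+_{\omega,0}\subset\Gamma'$. If the Laplacian on $L^2(\Gamma'\backslash\mathbb H)$ has an eigenvalue $(1-s^2)/4$ with $0<s<1$, then $\pi_s$ is a subrepresentation of $\pi_\omega$, so $\beta_\omega\le1-s$.

*Proof.* The map $Y\to G/\Gamma'$, $[g,x]\mapsto g\Gamma'$, is well defined because $gD\phi\,\Gamma'=g\Gamma'$; it is $G$-equivariant, and it pushes $\nu$ to a nonzero finite invariant measure, a multiple of the Haar measure. Composition with it embeds $L^2_0(G/\Gamma')$ in $\pi_\omega$ as a subrepresentation. It remains to find $\pi_s$ in $L^2_0(G/\Gamma')$.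

Let $u\ne0$ be a $\Gamma'$-invariant eigenfunction on $\mathbb H$ with eigenvalue $\lambda=(1-s^2)/4$; it has mean zero since $\lambda\neq0$. Put $U(h)=u(h^{-1}i)$. Then $U(h\gamma)=U(h)$ for $\gamma\in\Gamma'$ and $U(kh)=U(h)$ for $k\in SO(2)$, so $U$ is an $SO(2)$-invariant vector of $L^2_0(G/\Gamma')$. Its matrix coefficient is
$$F(g)=\int_{G/\Gamma'}U(g^{-1}h)\overline{U(h)}\,dh=\int_{G/\Gamma'}u(h^{-1}g\,i)\,\overline{u(h^{-1}i)}\,dh.$$
It depends only on $z=gi$ and is invariant under $z\mapsto kz$ (substitute $h\to kh$). Each $z\mapsto u(h^{-1}z)$ is an eigenfunction with eigenvalue $\lambda$, so $F$ is one too: weakly by Fubini, hence smooth by elliptic regularity. A radial eigenfunction that is regular at $i$ is determined by $\lambda$ and its value at $i$, since the radial equation has a one-dimensional space of regular solutions. The $SO(2)$-fixed vector of $\pi_s$, scaled to norm $\|U\|$, has a coefficient with the same properties, so the two coefficients agree. Therefore $gU\mapsto\pi_s(g)u_s$ extends to a unitary equivalence between the closed span of $G\cdot U$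 and $\pi_s$. $\square$

## 3. Can $\alpha_\omega$ and $\beta_\omega$ differ?

The number $\alpha_\omega$ measures how fast a typical affine orbit in $X$ approaches a typical point. The number $\beta_\omega$ is read off from the spectrum on $Y$. The following is known:

- $0<\beta_\omega\le\alpha_\omega\le1$;
- $\alpha_\omega=1$ when $(X,\omega)$ is regular square-tiled, in particular for $E$ marked at $0$;
- there are examples with $\beta_\omega$ arbitrarily close to $0$.

The question, from Chris Judge and Josh Southerland, "Affine mappings of translation surfaces: shrinking targets and Diophantine properties", arXiv:2601.02541 (2026), is: *does there exist $(X,\omega)$ with $\alpha_\omega\ne\beta_\omega$?* The answer is yes.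

**Theorem A.** For every $\delta>0$ there is a regular square-tiled surface $(X,\omega)$ of genus $\ge2$ with $\alpha_\omega=1$ and $\beta_\omega<\delta$.

**Theorem B.** Let $(X,\omega)$ be any surface as in Section 1, with $D\mathrm{Aff}$ a lattice. For $\mu\times\mu$-a.e. $(x,y)$:

1. For every $\varepsilon>0$ there is $T_0$ such that for all $T\ge T_0$ there is $\phi\in\mathrm{Aff}$ with $\|D\phi\|\le T$ and $d_\omega(\phi(x),y)\le T^{-1+\varepsilon}$.
2. $H_{x,y,\alpha}$ is infinite for every $\alpha<1$ and finite for every $\alpha>1$.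

Hence $\alpha_\omega=1$ always.

**Corollary.** $\alpha_\omega\ne\beta_\omega\iff\beta_\omega<1\iff\pi_\omega$ is not tempered. Also $\sup(\alpha_\omega-\beta_\omega)=1$, and the supremum is not attained.

*Proof of the Corollary from Theorem B.* Since $\alpha_\omega=1$ and $\beta_\omega\le1$, they differ iff $\beta_\omega<1$. The supremum is $1$ because $\beta_\omega$ gets arbitrarily close to $0$ (known, and also Theorem A); it is not attained because $\beta_\omega>0$. $\square$

In particular, each of the known examples with $\beta_\omega<1$ answers the question by Theorem B, independently of Theorem A.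

**The marked torus gives equality.** Let us compute $\beta_\omega$ for $E$. Expand $u\in L^2(Y)$ in each fiber: $u([g,x])=\sum_{k\in\mathbb Z^2}u_k(g)e^{2\pi ik\cdot x}$. Invariance under $(g,x)\mapsto(gA,A^{-1}x)$ says $u_{A^{-t}k}(g)=u_k(gA)$ for $A\in SL_2(\mathbb Z)$. The term $k=0$ is a function on $G/SL_2(\mathbb Z)$. The nonzero $k$ fall into the orbits of $ne_1$, $n\ge1$, and the stabilizer of $ne_1$ is an infinite cyclic unipotent group $N_{\mathbb Z}$. Hence
$$L^2_0(Y)\cong L^2_0(G/SL_2(\mathbb Z))\oplus\bigoplus_{n\ge1}L^2(G/N_{\mathbb Z}).$$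
Each $L^2(G/N_{\mathbb Z})$ is induced from the trivial representation of an amenable group, hence weakly contained in the regular representation, and so contains no complementary series. It is classical that $SL_2(\mathbb Z)\backslash\mathbb H$ has no eigenvalue in $(0,1/4)$, so the first summand contains none either. Thus $\beta_\omega=1=\alpha_\omega$ here.

The computation shows two kinds of functions on $Y$: those from the base $G/D\mathrm{Aff}^+_{\omega,0}$ and those that vary along $X$. For $E$ the base is harmless. But the base has nothing to do with where points of $X$ go. To separate the exponents we spoil the base.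

## 4. Spoiling the base: proof of Theorem A

By Lemma 1 we need two things: a finite-index $\Gamma'\le SL_2(\mathbb Z)$ with a small eigenvalue, and a regular square-tiled surface with $D\mathrm{Aff}^+_{\omega,0}\subset\Gamma'$.

### 4.1. Long cyclic covers of a punctured torus

**Lemma 2.** For every $\eta>0$ there is a finite-index $\Gamma'\le SL_2(\mathbb Z)$ such that $\Gamma'\backslash\mathbb H$ has a Laplace eigenvalue in $(0,\eta]$.

*Proof.* We may assume $\eta<1/4$.

**Step 1: a surface that admits long covers.** The group $PSL_2(\mathbb Z)\cong\mathbb Z/2*\mathbb Z/3$ has abelianization $\mathbb Z/6$, and its commutator subgroup is free of rank $2$. The standard parabolic generates $\mathbb Z/6$, so the quotient of $\mathbb H$ by the commutator subgroup has one cusp. Let $\Gamma_1\le SL_2(\mathbb Z)$ be the preimage of this subgroup. Then $M=\Gamma_1\backslash\mathbb H$ has one cusp and Euler characteristic $-1$: it is a once-punctured torus, of area $6\cdot\pi/3=2\pi$. Let $\chi:\Gamma_1\to\mathbb Z$ be a surjection; it kills the torsion element $-I$. It also kills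 the cusp loop, which is a commutator.

**Step 2: a height function.** Represent $\chi$ by a smooth closed 1-form on $M$. Near the cusp this form is $dh$ for some function $h$, since its period there is $0$; subtracting $d(\text{cutoff}\cdot h)$ we get a closed form $\theta$ in the same class vanishing near the cusp. Hence $|\theta|\le C$ for some $C$. Integrating the lift of $\theta$ gives $\Theta:\mathbb H\to\mathbb R$ with $\Theta(\gamma z)=\Theta(z)+\chi(\gamma)$ for $\gamma\in\Gamma_1$ and $|d\Theta|\le C$.

**Step 3: two test functions with small energy.** Let $4\mid n$, $\Gamma_n=\chi^{-1}(n\mathbb Z)$, $M_n=\Gamma_n\backslash\mathbb H$, which has area $2\pi n$. Then $\Theta$ descends to $M_n\to\mathbb R/n\mathbb Z$. An element $\gamma$ with $\chi(\gamma)=1$ acts on $M_n$ preserving area and shifts $\Theta$ by $1$. So the image of the area measure is invariant under $t\mapsto t+1$. The $n$ translates of a half-open unit interval partition $\mathbb R/n\mathbb Z$, so each has mass $2\pi$; half-open intervals of integer length $\ell$ have mass $2\pi\ell$. For $t_1=n/4$,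 $t_2=3n/4$ let $\psi_i(t)=\max(0,n/4-|t-t_i|)$ and $f_i=\psi_i\circ\Theta$. These are bounded Lipschitz functions on a complete surface of finite area, hence in the domain of the energy form, and they have disjoint supports up to null sets. We have
$$\int|df_i|^2\le 2\pi nC^2,\qquad \int f_i^2\ge\Bigl(\frac n8\Bigr)^2\cdot2\pi\frac n4,$$
the second because $\psi_i\ge n/8$ on $[t_i-n/8,t_i+n/8)$, of integer length $n/4$. There are no cross terms, so the Rayleigh quotient is at most $256C^2/n^2$ on $\mathrm{span}(f_1,f_2)$, and this is $\le\eta$ for $n$ large.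

**Step 4: an eigenvalue.** If the spectral projection of the Laplacian to $[0,\eta]$ had rank $\le1$, some nonzero element of the span would be orthogonal to its range and would have Rayleigh quotient $>\eta$. So the rank is at least $2$. On a finite-area surface the spectrum below $1/4$ consists of eigenvalues of finite multiplicity, and $0$ is simple because $M_n$ is connected. Hence there is an eigenvalue in $(0,\eta]$, and $\Gamma'=\Gamma_n$ works. $\square$

### 4.2. Forcing the derivatives into a given subgroup

We use the following theorem, due to M. Asada, *J. Pure Appl. Algebra* 159 (2001) 123–147, with a group-theoretic proof by Bux–Ershov–Rapinchuk, *Groups Geom. Dyn.* 5 (2011) 327–353.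

**Asada's theorem.** Let $F$ be free of rank $2$. Every finite-index subgroup of $\mathrm{Aut}(F)$ contains $\ker(\mathrm{Aut}F\to\mathrm{Aut}(F/K))$ for some finite-index characteristic subgroup $K\le F$.

Let $E^\circ=E\setminus\{0\}$ and $F=\pi_1(E^\circ)=\langle a,b\rangle$, with $a,b$ mapping to $1,i\in H_1(E;\mathbb Z)=\mathbb Z^2$ and $c=[a,b]$ the loop around the puncture. An affine map of a cover $X$ of $E$ will give an automorphism $\Phi$ of $F$ that induces $A=D\phi$ on $F^{ab}=\mathbb Z^2$. By Asada's theorem, $A\in\Gamma'$ as soon as $\Phi$ acts trivially on a suitable finite quotient $F/K_0$.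

The natural first try is to let $X$ be the cover with group $K_0$. Put $Q=F/K_0$ and let $\bar c$ be the image of $c$. The points of $\Sigma$ are then the cosets $q\langle\bar c\rangle$, and "$\phi$ fixes $\Sigma$ pointwise" says only $\bar\Phi(q)\in q\langle\bar c\rangle$ for all $q$. That can fall short of $\bar\Phi=\mathrm{id}$. Take $Q=Q_8$, $a\mapsto i$, $b\mapsto j$. The kernel is characteristic: there are $6\cdot4=24$ generating pairs of $Q_8$, and $\mathrm{Aut}(Q_8)$, of order $24$, permutes them simply transitively, so all surjections $F\to Q_8$ have the same kernel. Here $\bar c=-1$ is central, and all four automorphisms $i\mapsto\pm i$, $j\mapsto\pm j$ satisfy $\bar\Phi(q)\in q\langle\bar c\rangle$. The trouble is that $\langle\bar c\rangle$ contains a nontrivial normal subgroup. The cure is to pass to a larger quotient in which it contains none.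

**Proposition 3.** For each finite-index $\Gamma'\le SL_2(\mathbb Z)$ there is a regular square-tiled $(X,\omega)$ of genus $\ge2$, with $D\mathrm{Aff}$ a lattice, such that $D\mathrm{Aff}^+_{\omega,0}\subset\Gamma'$.

*Proof.* **Step 1: a quotient that detects $\Gamma'$.** Let $H\le\mathrm{Aut}(F)$ be the preimage of $\Gamma'$ under $\mathrm{Aut}(F)\to\mathrm{Aut}(F^{ab})=GL_2(\mathbb Z)$; it has finite index. By Asada's theorem there is a characteristic $K_0$ of finite index with $\ker(\mathrm{Aut}F\to\mathrm{Aut}(F/K_0))\subset H$. Let $n$ be the order of $c$ in $F/K_0$.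

**Step 2: make the peripheral subgroup core-free.** Let $S=(\mathbb Z/2n)^3\rtimes\mathbb Z/3$ with cyclic shift, and map $F\to S$ by $a\mapsto(1,0,0)$, $b\mapsto$ shift. This is onto, since the shifts of $(1,0,0)$ generate $(\mathbb Z/2n)^3$. Up to cyclic relabeling and sign, $c=aba^{-1}b^{-1}$ maps to $c_S=(1,-1,0)$, of order $2n$. If $j(1,-1,0)$ lies in a normal subgroup of $S$ contained in $\langle c_S\rangle$, then so does its shift $j(0,1,-1)$, which must equal $i(1,-1,0)$ for some $i$. The first coordinate gives $i=0$, and then $j=0$ in $\mathbb Z/2n$. So $\langle c_S\rangle$ contains no nontrivial normal subgroup of $S$.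

Put $K=K_0\cap\ker(F\to S)$ and $Q=F/K$, and let $\bar c$ be the image of $c$ in $Q$. Its order is $\mathrm{lcm}(n,2n)=2n$. The set in (2) below is the largest normal subgroup of $Q$ contained in $\langle\bar c\rangle$. Let $\bar c^{\,j}$ belong to it. Its image $c_S^j$ under the surjection $Q\to S$ lies in a normal subgroup of $S$ contained in $\langle c_S\rangle$, so $c_S^j=1$, $2n\mid j$, and $\bar c^{\,j}=1$. Hence
$$\{u\in Q:\ q^{-1}uq\in\langle\bar c\rangle\ \text{ for all } q\in Q\}=\{1\}.\tag{2}$$

**Step 3: the surface.** Let $p:X\to E$ be the branched cover, branched over $0$, whose restriction over $E^\circ$ is the normal cover with $\pi_1=K$; let $\omega=p^*dz$. Each point over $0$ has ramification index $2n$, hence is a zero of order $2n-1\ge1$. So $2g-2>0$, the genus is at least $2$, $\Sigma=\omega^{-1}(0)=p^{-1}(0)$, and $(X,\omega)$ is regular square-tiled.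

**Step 4: affine maps cover linear maps of $E$, and $D\mathrm{Aff}$ is a lattice.** A path between points of $\Sigma$ projects to a loop at $0\in E$, so its $\omega$-integral lies in $\mathbb Z[i]$; the values $1$ and $i$ occur, by lifting the unit segments. An affine $\phi$ maps such paths to such paths and multiplies integrals by $D\phi$. So $D\phi$ has integer entries: $D\phi\in SL_2(\mathbb Z)$. For $\sigma\in\Sigma$ we have $p(x)=\int_\sigma^x\omega\bmod\mathbb Z[i]$, so
$$p(\phi x)=\int_\sigma^{\phi\sigma}\omega+\int_{\phi\sigma}^{\phi x}\omega=D\phi\,p(x)\bmod\mathbb Z[i],$$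
that is, $p\circ\phi=D\phi\circ p$. Conversely, $SL_2(\mathbb Z)$ acts on $E^\circ$ and permutes the normal subgroups of $F$ of index $|Q|$, of which there are finitely many because $F$ is finitely generated. An element of the stabilizer of $K$ lifts to $X^\circ$ and extends over $\Sigma$ to an affine map of $X$. So $D\mathrm{Aff}$ has finite index in $SL_2(\mathbb Z)$ and is a lattice.

**Step 5: from $\phi$ to an automorphism of $F$.** Let $\phi\in\mathrm{Aff}^+_{\omega,0}$ and $A=D\phi$. Let $\tilde U\to X^\circ\to E^\circ$ be the universal cover, with deck group $F$ over $E^\circ$ and $K$ over $X^\circ$. A lift $\tilde\phi$ of $\phi$ to $\tilde U$ is also a lift of $A|_{E^\circ}$, so $\tilde\phi f\tilde\phi^{-1}=\Phi(f)$ defines $\Phi\in\mathrm{Aut}(F)$. As $\tilde\phi$ lifts a map of $X^\circ$, $\Phi(K)=K$. A path from $\tilde x$ to $f\tilde x$ is carried by $\tilde\phi$ to one from $\tilde\phi\tilde x$ to $\Phi(f)\tilde\phi\tilde x$, so $\Phi$ induces $A$ on $F^{ab}=H_1(E^\circ;\mathbb Z)=H_1(E;\mathbb Z)$.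

**Step 6: use that $\Sigma$ is fixed pointwise.** Let $\mathcal D$ be the set of components of the preimage in $\tilde U$ of a small punctured disc about $0\in E$. The group $F$ acts transitively on $\mathcal D$; the stabilizers are the conjugates of $\langle c\rangle$, so some $\tilde D\in\mathcal D$ has stabilizer $\langle c\rangle$. Shrinking the disc does not change $\mathcal D$, so $\tilde\phi$ acts on $\mathcal D$; and $K\backslash\mathcal D=\Sigma$. Since $\phi$ fixes the point of $\Sigma$ under $\tilde D$, we have $\tilde\phi\tilde D=k\tilde D$ for some $k\in K$. Replace $\tilde\phi$ by $k^{-1}\tilde\phi$, another lift of $\phi$; now $\tilde\phi\tilde D=\tilde D$, hence $\tilde\phi f\tilde D=\Phi(f)\tilde D$ for all $f\in F$. As $\phi$ fixes the point under $f\tilde D$, $\Phi(f)\tilde D\in Kf\tilde D$, that is, $\Phi(f)\in Kf\langle c\rangle$. So the induced $\bar\Phi\in\mathrm{Aut}(Q)$ satisfies $\bar\Phi(q)\in q\langle\bar c\rangle$ for all $q\in Q$.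

**Step 7: conclude with (2).** For $h,q\in Q$ write $\bar\Phi(h)=hu$, $\bar\Phi(q)=qu'$, $\bar\Phi(hq)=hqu''$ with $u,u',u''\in\langle\bar c\rangle$. From $hu\,qu'=hqu''$ we get $q^{-1}uq=u''u'^{-1}\in\langle\bar c\rangle$. Here $h$, hence $u$, is fixed and $q$ is arbitrary, so $u=1$ by (2). Thus $\bar\Phi=\mathrm{id}_Q$. Since $K\subset K_0$, $\Phi$ acts trivially on $F/K_0$, so $\Phi\in H$ and $A\in\Gamma'$. $\square$

*Proof of Theorem A.* We may assume $\delta<1$. Choose $0<\eta<\delta/4$. If $0<s<1$ and $(1-s^2)/4\le\eta$, then $1-s\le4\eta/(1+s)\leq 4\eta<\delta$. Take $\Gamma'$ from Lemma 2 for this $\eta<1/4$ and $(X,\omega)$ from Proposition 3. An eigenvalue in $(0,\eta]$ has the form $(1-s^2)/4$ with $0<s<1$, and Lemma 1 gives $\beta_\omega\le1-s<\delta$. Finally $\alpha_\omega=1$ because the surface is regular square-tiled (recalled in Section 3, and proved again by Theorem B below). $\blacksquare$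

## 5. Counting, and finiteness above exponent $1$

From here on $(X,\omega)$ is arbitrary, subject to the standing assumption. We collect three facts.

**(C1)** *$\ker D$ is finite.* An element of $\ker D$ is a translation in charts, so it is determined by the image of one rightward horizontal ray germ at one point of $\Sigma\ne\emptyset$: this fixes it near that germ, hence on the connected set $X^\circ$. There are finitely many such germs at points of $\Sigma$. Consequently $\mathrm{Aff}$ is countable, and $S_R=\{\phi\in\mathrm{Aff}:\|D\phi\|\le R\}$ is finite, because $\Gamma$ is discrete, and symmetric, because $\|g^{-1}\|=\|g\|$.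

**(C2)** *There is $C$ with $\mu(B(y,r))\le Cr^2$ for $y\in X$, $0<r\le1$; and for $y\notin\Sigma$, $\mu(B(y,r))=\pi r^2$ for small $r$.* The second claim is clear in a chart. For the first, let $r$ be small. If $d_\omega(y,\Sigma)>r$, every point of the ball is joined to $y$ by a shortest path, which misses $\Sigma$ and so is a straight segment; the ball is the image of a Euclidean disc of radius $r$ under a local isometry, so its area is at most $\pi r^2$. If $d_\omega(y,\sigma)\le r$, the ball lies in $B(\sigma,2r)$, a cone of area $4\pi k_\sigma r^2$, where $2\pi k_\sigma$ is the cone angle. For $r$ bounded below, enlarge $C$.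

**(C3)** *$\#\{\gamma\in\Gamma:\|\gamma\|\le R\}\sim cR^2$ with $c>0$.* This is the hyperbolic lattice point theorem: Lax–Phillips, *J. Funct. Anal.* 46 (1982); Duke–Rudnick–Sarnak and Eskin–McMullen, *Duke Math. J.* 71 (1993).

**Finiteness of $H_{x,y,\alpha}$ for $\alpha>1$.** By (C2) and Fubini, for each $\phi$,
$$(\mu\times\mu)\{(x,y): d_\omega(\phi x,y)\le\|D\phi\|^{-\alpha}\}\le C\mu(X)\|D\phi\|^{-2\alpha}.$$
By (C1) and (C3) there are $O(4^j)$ elements with $2^j\le\|D\phi\|<2^{j+1}$, so $\sum_\phi\|D\phi\|^{-2\alpha}<\infty$ when $\alpha>1$. The Borel–Cantelli lemma gives finiteness for a.e. $(x,y)$. Apply this to $\alpha=1+1/j$, $j\ge1$; by monotonicity in $\alpha$, one null set serves for all $\alpha>1$.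

The same count predicts the truth below $1$: about $T^2$ points $\phi x$ and a target of area about $r^2$ should meet once $r$ is a bit larger than $T^{-1}$. The rest of the lecture proves that the images $\phi x$ are spread well enough for this.

## 6. The contraction number $\kappa(m)$

**Definition.** For a finitely supported symmetric probability measure $m$ on $\mathrm{Aff}$ (so $m(\phi^{-1})=m(\phi)$) put
$$\kappa(m)=\sup_{|v|=1}\sum_\phi m(\phi)\,|D\phi\,v|^{-1}.$$

*Example 7.* If $m$ is the point mass at the identity, $\kappa(m)=1$. Few elements can be bad: if $m$ is uniform on $\{\phi,\phi^{-1}\}$ with $D\phi$ hyperbolic with eigenvalue $\lambda$, $|\lambda|\ne1$, a unit eigenvector shows $\kappa(m)\ge\frac12(|\lambda|+|\lambda|^{-1})>1$. Averaging over all of $S_R$ is a different matter.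

**Lemma 4.** Let $m_R$ be uniform on $S_R$. Then $\kappa(m_R)\le C\,R^{-1}(1+\log R)$ for large $R$.

*Proof.* **Step 1: replace the sum by an integral.** Let $W$ be a compact neighborhood of $1$ in $G$ with $W^{-1}W\cap\Gamma=\{1\}$. The sets $W\gamma$, $\gamma\in\Gamma$, are disjoint: $w\gamma=w'\gamma'$ gives $w'^{-1}w=\gamma'\gamma^{-1}\in\Gamma$. Put $C_W=\max_{w\in W}\|w\|$. Then $|w\gamma v|\le C_W|\gamma v|$, so $|\gamma v|^{-1}\le C_W|w\gamma v|^{-1}$, and $\|w\gamma\|\le C_W\|\gamma\|$. Averaging over $w\in W$ and summing, for $|v|=1$,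
$$\sum_{\|\gamma\|\le R}|\gamma v|^{-1}\le\frac{C_W}{\mathrm{vol}\,W}\int_{\|g\|\le C_WR}|gv|^{-1}\,dg.$$

**Step 2: the integral over the rotation.** The integral does not depend on the unit vector $v$, by right $SO(2)$-invariance, so we may average over $v$. Write $g=k\,\mathrm{diag}(e^t,e^{-t})k'$, $t\ge0$, with $dg=\mathrm{const}\cdot\sinh2t\,dk\,dt\,dk'$. We claim
$$\frac1{2\pi}\int_0^{2\pi}\bigl(e^{2t}\cos^2\theta+e^{-2t}\sin^2\theta\bigr)^{-1/2}d\theta\le2(1+t)e^{-t}.$$
Let $\delta(\theta)\in[0,\pi/2]$ be the distance from $\theta$ to the nearest zero of $\cos$, so $|\cos\theta|=\sin\delta$ and $\frac{2}{\pi}\delta\le|\cos\theta|\le\delta$. On $\{|\cos\theta|\le e^{-2t}\}$, which has measure at most $4\cdot\frac\pi2e^{-2t}$, the integrand is at most $e^t$; this contributes at most $2\pi e^{-t}$. Elsewhere $\delta>e^{-2t}$ and the integrand is at most $e^{-t}/|\cos\theta|\le\frac{\pi}{2}e^{-t}/\delta$; this contributes at most $4\cdot\frac\pi2e^{-t}\int_{e^{-2t}}^{\pi/2}\frac{d\delta}{\delta}=2\pi e^{-t}(2t+\log\frac\pi2)$. Since $1+\log\frac\pi2<2$, the claim follows.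

**Step 3: the integral over $t$.** $\|g\|\le\rho$ implies $e^t\le\rho$, because $\|g\|^2=2\cosh2t\ge e^{2t}$. As $\sinh2t\le\frac12e^{2t}$, the integral over $\|g\|\le\rho$ is at most a constant times $\int_0^{\log\rho}(1+t)e^t\,dt=\rho\log\rho$. With $\rho=C_WR$, the sum in Step 1 is at most $C'R(1+\log R)$ for large $R$. Each $\gamma\in\Gamma$ has exactly $|\ker D|$ preimages, so $m_R$ pushes forward to the uniform measure on $\{\gamma\in\Gamma:\|\gamma\|\le R\}$, a set with at least $c'R^2$ elements by (C3). Dividing gives the lemma. $\square$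

For $\phi\in\mathrm{Aff}$ let $U_\phi f=f\circ\phi^{-1}$, a unitary operator on $L^2(X,\mu)$ with $U_\phi U_\psi=U_{\phi\psi}$, and put $U(m)=\sum_\phi m(\phi)U_\phi$. For symmetric $m$ it is self-adjoint, of norm $\le1$, and it preserves constants and $L^2_0(X)$. Note that it lives on $X$: the base $G/D\mathrm{Aff}^+_{\omega,0}$, which ruined $\beta_\omega$ in Section 4, does not enter.

## 7. The marked torus: characters and a weighted Schur test

On $E$ we can see what $\kappa(m)$ is good for. We claim
$$\|U(m)|_{L^2_0(E)}\|\le\kappa(m).\tag{3}$$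
Let $e_k(x)=e^{2\pi ik\cdot x}$. For $A\in SL_2(\mathbb Z)$, $U_Ae_k=e_{A^{-t}k}$. For $f=\sum_{k\ne0}a_ke_k$ and $g=\sum_{l\ne0}b_le_l$ of norm $1$, the inequality $|st|\le\frac12(w|s|^2+w^{-1}|t|^2)$ with weight $w=|k|/|A^{-t}k|$ gives
$$|\langle U(m)f,g\rangle|\le\sum_Am(A)\sum_{k\neq 0}|a_k||b_{A^{-t}k}|\le\frac12\sum_{k\neq 0}|a_k|^2\sum_Am(A)\frac{|k|}{|A^{-t}k|}+\frac12\sum_{l\neq 0}|b_l|^2\sum_Am(A)\frac{|l|}{|A^tl|},$$
where $l=A^{-t}k$ in the last sum. Let $J$ be the rotation by $\pi/2$. For $A\in G$ one checks $JAJ^{-1}=A^{-t}$, and therefore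
$$|A^{-t}\theta|=|AJ^{-1}\theta|,\qquad|A^t\theta|=|A^{-1}J^{-1}\theta|.\tag{4}$$
With the symmetry of $m$, both inner sums are at most $\kappa(m)$, and (3) follows.

*Hitting on the torus.* Let $r<1/2$ and $N(x,y)=\sum_\phi m_R(\phi)1[d(\phi x,y)\le r]=(U(m_R)1_{B(y,r)})(x)$. By (3), $\iint|N-\pi r^2|^2\le\kappa(m_R)^2\,\pi r^2$. With $r=R^{-1+\varepsilon}$ and $R=2^j$, Lemma 4 gives $r^{-4}\iint|N-\pi r^2|^2\le C(1+j)^22^{-2\varepsilon j}$, which is summable. So for a.e. $(x,y)$ we have $N(x,y)/r^2\to\pi$ along $R=2^j$; in particular, for large $j$ some $\phi$ with $\|D\phi\|\le2^j$ brings $x$ within $2^{-(1-\varepsilon)j}$ of $y$.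

**Where this stops on other surfaces.** On a general $X$ there are no characters, so (3) has no proof along these lines. Suppose we only know $\tau_0=\|U(m)|_{L^2_0(X)}\|$ for some $m$ supported on $S_R$. Taking $n$ steps, the variance is at most $\tau_0^{2n}\int\mu(B(y,r))\,d\mu(y)\le C\mu(X)\tau_0^{2n}r^2$, and it is small compared with the square $r^4$ of the expected value only if $\tau_0^n$ is small compared with $r$. With $\|D\phi\|\le R^n$ this yields the exponent $\log(1/\tau_0)/\log R$, which is near $1$ only if $\tau_0$ is near $R^{-1}$; and we have no such bound for $\tau_0$.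

Two observations get past this. First, on $X^\circ$ a highly oscillating function behaves like one on the plane, where (3) should hold. So we prove (3) for weakly null sequences only, that is, for the *essential* norm; finitely many exceptional eigenfunctions may remain, with eigenvalues we do not control except that they are less than $1$ in absolute value. Second, these do no harm: for a fixed function $f$, $|\langle1_{B(y,r)},f\rangle|^2$ integrates over $y$ to $O(r^4)$ rather than $O(r^2)$, so any eigenvalue less than $1$ suffices.

## 8. H-measures on $X^\circ$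

The tool that replaces Fourier coefficients is from L. Tartar, *Proc. Roy. Soc. Edinburgh A* 115 (1990) 193–230, and P. Gérard, *Comm. PDE* 16 (1991) 1761–1794.

**H-measures.** If $u_k\rightharpoonup0$ weakly in $L^2(\mathbb R^2;\mathbb C^p)$, then along a subsequence there are complex Radon measures $\nu_{ij}$ on $\mathbb R^2\times S^1$, forming a Hermitian nonnegative matrix, such that for $\chi_1,\chi_2\in C_c(\mathbb R^2)$ and $\psi\in C(S^1)$, with the Plancherel-normalized Fourier transform,
$$\lim_k\int\widehat{\chi_1u_{k,i}}\;\overline{\widehat{\chi_2u_{k,j}}}\;\psi(\xi/|\xi|)\,d\xi=\int\chi_1\bar\chi_2\psi\,d\nu_{ij}.\tag{5}$$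

*Example 8 (oscillation).* Let $u_k(x)=\chi(x)e^{ikx\cdot\theta_0}$ with $\chi\in C_c^\infty$, $|\theta_0|=1$. Then $\hat u_k(\xi)=\hat\chi(\xi-k\theta_0)$ moves off in the direction $\theta_0$, and the H-measure is $|\chi|^2dx\otimes\delta_{\theta_0}$.

*Example 9 (concentration).* Let $u_k(x)=k\,u(kx)$ with $u\in L^2$. Then $\hat u_k(\xi)=k^{-1}\hat u(\xi/k)$, and the H-measure is $\delta_0$ times the image of $|\hat u|^2d\xi$ on $S^1$. If such a bump concentrates at a point of $\Sigma$, then its mass escapes from $X^\circ$. This is why we need a separate argument near $\Sigma$ below.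

*On $X^\circ$.* For a weakly null sequence in $L^2(X;\mathbb C^p)$, cover $X^\circ$ by countably many chart discs, extend the restrictions by zero to $\mathbb R^2$, and take a diagonal subsequence. The measures obtained in different charts agree on overlaps. Indeed, near a point of an overlap the two charts differ by a translation, which multiplies both Fourier transforms in (5) by the same unimodular factor, and the measures are determined by test functions of small support. So they glue to measures $\nu_{ij}$ on $X^\circ\times S^1$, again forming a Hermitian nonnegative matrix. Take $\psi=1$, $\chi_1=\chi$ supported in a chart disc, and $\chi_2=1$ on $\mathrm{supp}\,\chi$. Plancherel's theorem and a partition of unity give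
$$\lim_k\int_X\chi\,u_{k,i}\overline{u_{k,j}}\,d\mu=\int\chi\,d\nu_{ij}\qquad(\chi\in C_c(X^\circ)).\tag{6}$$

*Weighted Cauchy–Schwarz.* For $i\ne j$ and continuous $w>0$ on $X^\circ\times S^1$,
$$|\nu_{ij}|\le\tfrac12\bigl(w\,\nu_{ii}+w^{-1}\nu_{jj}\bigr).\tag{7}$$
Indeed, with respect to $\sum_i\nu_{ii}$ the matrix has a density that is a nonnegative Hermitian matrix a.e., so its entries satisfy $|d_{ij}|\le\sqrt{d_{ii}d_{jj}}\le\frac12(wd_{ii}+w^{-1}d_{jj})$.

*Transport.* Let $f_k\rightharpoonup0$ have H-measure $\nu_f$; let $\phi\in\mathrm{Aff}$ and $A=D\phi$. Then $U_\phi f_k$ has as H-measure the image of $\nu_f$ under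
$$(x,\theta)\mapsto\Bigl(\phi x,\ \frac{A^{-t}\theta}{|A^{-t}\theta|}\Bigr).\tag{8}$$
To see this, use test functions supported in small chart discs, where $\phi$ is $u\mapsto Au+b$. We have $\chi\,U_\phi f=U_\phi((\chi\circ\phi)f)$. If $h$ is the chart expression of $(\chi\circ\phi)f$, then $h(A^{-1}(\cdot-b))$ has Fourier transform $e^{-i\xi\cdot b}\hat h(A^t\xi)$. In (5) the phases cancel, and the substitution $\eta=A^t\xi$, with $\det A=1$, turns $\psi(\xi/|\xi|)$ into $\psi(A^{-t}\eta/|A^{-t}\eta|)$, which is (8).

## 9. The essential norm of $U(m)$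

**Proposition 5.** Let $m$ be a finitely supported symmetric probability measure on $\mathrm{Aff}$. If $f_k,g_k$ are unit vectors in $L^2(X)$ converging weakly to $0$, then $\limsup_k|\langle U(m)f_k,g_k\rangle|\le\kappa(m)$. Consequently, for $\rho>\kappa(m)$ the spectral projection of $U(m)$ to $\{|\lambda|>\rho\}$ has finite rank.

*Proof.* Write $\kappa=\kappa(m)$.

**Step 1: set up and split.** Pass to a subsequence realizing the limsup, and then to a further one along which the vector $((U_\phi f_k)_{\phi\in\mathrm{supp}\,m},f_k,g_k)$ has an H-measure. Denote its diagonal entries by $\nu_\phi,\nu_f,\nu_g$ and the entry of $U_\phi f_k$ against $g_k$ by $\nu_{\phi,g}$. By (6), $a:=\nu_f(X^\circ\times S^1)\le1$ and $b:=\nu_g(X^\circ\times S^1)\le1$. Let $B_\delta$ be the open $\delta$-neighborhood of $\Sigma$ and $\chi_\delta:X\to[0,1]$ continuous with $\chi_\delta=1$ on $B_\delta$ and $\chi_\delta=0$ off $B_{2\delta}$. Then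
$$\langle U_\phi f_k,g_k\rangle=\int(1-\chi_\delta)\,U_\phi f_k\,\bar g_k\,d\mu+\int\chi_\delta\,U_\phi f_k\,\bar g_k\,d\mu.$$

**Step 2: away from $\Sigma$, use the weight on frequencies.** As $1-\chi_\delta\in C_c(X^\circ)$, the first term tends to $\int(1-\chi_\delta)\,d\nu_{\phi,g}$ by (6). Apply (7) with $w(y,\theta)=|D\phi^t\theta|$. By (8), for $A=D\phi$ and $|\theta|=1$,
$$\int w\,d\nu_\phi=\int\frac{|A^tA^{-t}\theta|}{|A^{-t}\theta|}\,d\nu_f=\int|A^{-t}\theta|^{-1}\,d\nu_f.$$
So the limit of the $m$-weighted sum of the first terms has absolute value at most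
$$\tfrac12\int\sum_\phi m(\phi)|D\phi^{-t}\theta|^{-1}\,d\nu_f+\tfrac12\int\sum_\phi m(\phi)|D\phi^t\theta|^{-1}\,d\nu_g\le\tfrac12\kappa(a+b),$$
by (4) and the symmetry of $m$. This is the computation of Section 7, with $\theta$ in the role of $k/|k|$.

**Step 3: near $\Sigma$, use the weight on positions.** Let $R$ bound $\|D\phi\|$ on $\mathrm{supp}\,m$, let $\delta_0$ be as in Section 1, and let $2R\delta<\delta_0$. Note $R\ge\sqrt2$. For $x\in B_{2\delta}$, (1) applied to $\phi^{-1}$ gives $v(\phi^{-1}x)=D\phi^{-1}v(x)$ and $\phi^{-1}x\in B_{2R\delta}$. Put $w'(x)=|D\phi^{-1}v(x)|/|v(x)|$. Then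
$$\Bigl|\int\chi_\delta U_\phi f_k\,\bar g_k\,d\mu\Bigr|\le\tfrac12\int_{B_{2\delta}}\bigl(w'(x)|f_k(\phi^{-1}x)|^2+w'(x)^{-1}|g_k(x)|^2\bigr)d\mu.$$
In the first part substitute $x=\phi x'$, which preserves $\mu$. The new domain lies in $B_{2R\delta}$, and $w'(\phi x')=|v(x')|/|D\phi\,v(x')|$. So the right side is at most
$$\tfrac12\int_{B_{2R\delta}}\frac{|v(x')|}{|D\phi\,v(x')|}|f_k(x')|^2d\mu(x')+\tfrac12\int_{B_{2\delta}}\frac{|v(x)|}{|D\phi^{-1}v(x)|}|g_k(x)|^2d\mu(x).$$
The domains no longer depend on $\phi$. Summing against $m$, with its symmetry for the second part, we bound the total by $\frac12\kappa\int_{B_{2R\delta}}|f_k|^2+\frac12\kappa\int_{B_{2\delta}}|g_k|^2$. Since $1-\chi_{2R\delta}$ vanishes on $B_{2R\delta}$, (6) and $\|f_k\|=1$ give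
$$\limsup_k\int_{B_{2R\delta}}|f_k|^2\le1-\int(1-\chi_{2R\delta})\,d\nu_f\ \longrightarrow\ 1-a\qquad(\delta\to0).$$
Likewise the integral of $|g_k|^2$ gives $1-b$.

**Step 4: add.** Letting $\delta\to0$,
$$\limsup_k|\langle U(m)f_k,g_k\rangle|\le\tfrac12\kappa(a+b)+\tfrac12\kappa(1-a)+\tfrac12\kappa(1-b)=\kappa.$$
Mass that stays in $X^\circ$ and mass that escapes into $\Sigma$ are contracted by the same number.

**Step 5: finite rank.** Suppose the spectral projection to $\{|\lambda|>\rho\}$ had infinite rank. Take $f_k$ orthonormal in its range. Then $f_k\rightharpoonup0$ and $\|U(m)f_k\|\ge\rho$, so $g_k=U(m)f_k/\|U(m)f_k\|$ are unit vectors with $g_k\rightharpoonup0$ and $\langle U(m)f_k,g_k\rangle=\|U(m)f_k\|\ge\rho>\kappa$, a contradiction. $\square$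

## 10. Invariant functions of a hyperbolic affine map

To know that the exceptional eigenvalues on $L^2_0(X)$ are not $\pm1$ we need a rigidity statement.

**Lemma 6.** If $\phi\in\mathrm{Aff}$ has hyperbolic $D\phi$, then every $f\in L^2(X)$ with $U_\phi f=f$ is constant.

*Proof.* **Step 1: invariance along the contracted direction.** Let $D\phi\,e=\lambda e$ with $0<|\lambda|<1$. Let $h_t$ be the translation flow $u\mapsto u+te$, defined for all $t$ off the null set formed by the finitely many trajectories that run into or out of $\Sigma$. It preserves $\mu$. Put $V_tf=f\circ h_{-t}$. This is a strongly continuous unitary group: for continuous $f$, $V_tf\to f$ a.e. and boundedly as $t\to0$, and continuous functions are dense. In charts $\phi(u+te)=\phi(u)+t\lambda e$, so $\phi h_t\phi^{-1}=h_{\lambda t}$ and $U_\phi V_tU_\phi^{-1}=V_{\lambda t}$. If $U_\phi f=f$, then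
$$\|V_tf-f\|=\|U_\phi^n(V_tf-f)\|=\|V_{\lambda^nt}f-f\|\to0\qquad(n\to\infty),$$
so $V_tf=f$ for all $t$.

**Step 2: both directions.** Apply Step 1 to $\phi^{-1}$ and the other eigendirection $e'$ of $D\phi$, which $D\phi^{-1}$ contracts. In a small parallelogram in a chart with sides parallel to $e,e'$, the flows are translations. By Fubini, $f$ is a.e. constant on almost every segment in direction $e$, hence a.e. a function of the other coordinate alone, and by invariance along $e'$ that function is a.e. constant. So $f$ is a.e. locally constant on the connected set $X^\circ$, hence constant. $\square$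

## 11. The variance estimate: proof of Theorem B

Finiteness for $\alpha>1$ was proved in Section 5. We prove Part 1 and then infinitude.

**Step 1: fix one averaging operator.** Fix $0<\varepsilon<1/8$. By Lemma 4 choose $R\geq\sqrt2$ so large that $m:=m_R$ has $\kappa(m)\le R^{-1+\varepsilon}$ and $S_R$ contains an element with hyperbolic derivative; this is possible because a lattice in $G$ contains hyperbolic elements. Put $\mathcal T=U(m)$ and $\rho=R^{-1+2\varepsilon}\in(\kappa(m),1)$. Let $P$ be the spectral projection of $\mathcal T|_{L^2_0(X)}$ to $\{|\lambda|>\rho\}$. By Proposition 5 it has finite rank $d$; let $f_1,\dots,f_d$ be an orthonormal basis of its range. We shall use the powers $\mathcal T^n$ of this one operator rather than letting $R\to\infty$ as on the torus, because $d$ and $P$ depend on $R$ in a way we do not control.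

**Step 2: $\tau:=\|\mathcal TP\|<1$.** The operator $\mathcal TP$ is self-adjoint of finite rank and norm $\le1$. If its norm were $1$, there would be a unit vector $f\in L^2_0(X)$ with $\mathcal Tf=\pm f$. Then the average of the unit vectors $U_\phi f$, $\phi\in S_R$, would have norm $1$, so by strict convexity they would all coincide. Since $\|\mathrm{id}\|=\sqrt2\le R$, $\mathrm{id}\in S_R$, and all of them would equal $f$. By Lemma 6, applied to an element of $S_R$ with hyperbolic derivative, $f$ would be constant, hence $0$ by mean zero: a contradiction.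

**Step 3: the hitting count and its spectral estimate.** Let $r_n=R^{-(1-3\varepsilon)n}$, $b_y=1_{B(y,r_n)}$, $\bar b_y=\mu(B(y,r_n))/\mu(X)$, and
$$N_n(x,y)=\sum_\phi m^{*n}(\phi)\,1[d_\omega(\phi x,y)\le r_n]=(\mathcal T^nb_y)(x).$$
The equality holds because $\mathcal T^n=U(m^{*n})$ and $m^{*n}$ is symmetric. Since $\mathcal T$ fixes constants, $\mathcal T^nb_y-\bar b_y=\mathcal T^n(b_y-\bar b_y)$. Splitting $L^2_0(X)$ by $P$ and $1-P$, which commute with $\mathcal T$, we get
$$\|\mathcal T^nb_y-\bar b_y\|^2\le\tau^{2n}\|P(b_y-\bar b_y)\|^2+\rho^{2n}\|b_y\|^2.\tag{9}$$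

**Step 4: integrate over $y$.** The aim is a bound by a small multiple of $r_n^4$. For the second term of (9), (C2) gives $\int\|b_y\|^2d\mu(y)=\int\mu(B(y,r_n))\,d\mu(y)\le C\mu(X)r_n^2$. For the first, $\langle b_y-\bar b_y,f_j\rangle=\langle b_y,f_j\rangle=(K_{r_n}\bar f_j)(y)$, where $K_r$ is the integral operator with kernel $1[d_\omega(x,y)\le r]$. By Schur's test its norm is at most $\sup_y\mu(B(y,r))\le Cr^2$. Hence
$$\int\|P(b_y-\bar b_y)\|^2d\mu(y)=\sum_{j\le d}\|K_{r_n}\bar f_j\|^2\le d\,C^2r_n^4.$$
Since $\rho^n=R^{-(1-2\varepsilon)n}=R^{-\varepsilon n}r_n$, we obtain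
$$\iint|N_n(x,y)-\bar b_y|^2\,d\mu\,d\mu\le C'\bigl(\tau^{2n}+R^{-2\varepsilon n}\bigr)r_n^4.$$

**Step 5: almost every pair is hit at every large step.** As $\tau<1$, $\sum_nr_n^{-4}\iint|N_n-\bar b_y|^2<\infty$. So for a.e. $(x,y)$ the series $\sum_nr_n^{-4}|N_n(x,y)-\bar b_y|^2$ converges, and $r_n^{-2}|N_n(x,y)-\bar b_y|\to0$. For $y\notin\Sigma$, $r_n^{-2}\bar b_y=\pi/\mu(X)$ for large $n$ by (C2). Hence $N_n(x,y)>0$ for all $n\ge n_0(x,y)$: there is $\phi\in\mathrm{supp}\,m^{*n}$ with $d_\omega(\phi x,y)\le R^{-(1-3\varepsilon)n}$. As a product of $n$ elements of $S_R$, it satisfies $\|D\phi\|\le R^n$.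

**Step 6: all $T$, all $\varepsilon$.** For large $T$ let $R^n\le T<R^{n+1}$. The $\phi$ of Step 5 has $\|D\phi\|\le T$ and, since $R^n>T/R$,
$$d_\omega(\phi x,y)\le(T/R)^{-(1-3\varepsilon)}\le R\,T^{-(1-3\varepsilon)}\le T^{-(1-4\varepsilon)}\qquad\text{once }T^\varepsilon\ge R.$$
Let $\varepsilon$ run through a sequence tending to $0$ (each term with its own $R$ and its own null set) and discard the countable union of null sets. Part 1 follows, since the statement for a smaller exponent loss implies it for a larger one.

**Step 7: infinitude for $\alpha<1$.** By monotonicity we may take $0<\alpha<1$. Discard the set $\bigcup_{\phi\in\mathrm{Aff}}\{(x,\phi x)\}$, a countable union of graphs, each null by Fubini. By Part 1 with $\varepsilon=1-\alpha$, for all large $T$ there is $\phi_T$ with $\|D\phi_T\|\le T$ and $d_\omega(\phi_Tx,y)\le T^{-\alpha}\le\|D\phi_T\|^{-\alpha}$. So $\phi_T\in H_{x,y,\alpha}$. If $H_{x,y,\alpha}$ were finite, a single $\phi$ would equal $\phi_T$ for arbitrarily large $T$, so that $d_\omega(\phi x,y)\le T^{-\alpha}$ for those $T$, and $\phi x=y$;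 this was excluded. So $H_{x,y,\alpha}$ is infinite. Together with Section 5 this proves Part 2, and $\alpha_\omega=1$. $\blacksquare$
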